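# A signed Selmer group that is too large over $\mathbb Z_3[[H]]$: the $\mathfrak M_H(G)$-conjecture for elliptic curves over $\mathbb Q(\sqrt{-2})$

## 1. Signed points, signed Selmer groups and their duals

### 1.1 The tower of fields

**Definition 1 (the data).** Let $p$ be an odd prime, $F'$ a number field and $E/F'$ an elliptic curve with semistable reduction at every prime of $F'$ above $p$. Let $\Sigma_{\mathrm{ss}}(F')$ be the set of primes of $F'$ above $p$ at which $E$ has good supersingular reduction; it is assumed non-empty, and for every $v\in\Sigma_{\mathrm{ss}}(F')$ we assume $F'_v=\mathbb Q_p$ and $a_v:=1+p-\#\tilde E_v(\mathbb F_p)=0$. Let $F/F'$ be a finite extension in which every $v\in \Sigma_{\mathrm{ss}}(F')$ is unramified, and let $\Sigma_{\mathrm{ss}}$ be the set of primes of $F$ above $\Sigma_{\mathrm{ss}}(F')$. Let $F^{\mathrm{cyc}}$ be the cyclotomic $\mathbb Z_p$-extension of $F$, fix $d\ge2$, and let $F_\infty\supset F^{\mathrm{cyc}}$ be a $\mathbb Z_p^d$-extension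 of $F$. Put
$$G=\mathrm{Gal}(F_\infty/F)\cong\mathbb Z_p^d,\qquad H=\mathrm{Gal}(F_\infty/F^{\mathrm{cyc}})\cong\mathbb Z_p^{d-1},\qquad \Gamma=\mathrm{Gal}(F^{\mathrm{cyc}}/F)=G/H .$$
Finally we assume that for every prime $w$ of $F_\infty$ above some $u\in\Sigma_{\mathrm{ss}}$ the extension $F_{\infty,w}/F_u^{\mathrm{cyc}}$ is unramified. (For an infinite extension, the subscript $w$ denotes the union of the completions of the finite layers.)

**Example 2.** This example stays with us to the end. Let $K=\mathbb Q(\sqrt{-2})$ and $p=3$. Then $3=v_1v_2$ with $v_1=(1+\sqrt{-2})$, $v_2=(1-\sqrt{-2})$, and $K_{v_i}=\mathbb Q_3$. The class number of $K$ is 1 and its units are $\pm1$. By class field theory the maximal abelian pro-3 extension of $K$ unramified outside 3 has Galois group the pro-3 part of $(\mathbb Z_3^\times\times\mathbb Z_3^\times)/\{\pm1\}$, that is, $(1+3\mathbb Z_3)^2=I_1\times I_2$, where $I_i$ is the inertia group of $v_i$. So this extension is a $\mathbb Z_3^2$-extension $K_\infty$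 of $K$, it contains $K^{\mathrm{cyc}}$, and $G=I_1\times I_2$.

The decomposition group of $v_1$ is all of $G$. It contains $I_1$, so we look at the Frobenius of $v_1$ in $G/I_1=I_2$. The idele with component $1+\sqrt{-2}$ at $v_1$ and 1 elsewhere is equivalent, modulo the principal idele $1+\sqrt{-2}$, to the idele with component 1 at $v_1$ and $(1+\sqrt{-2})^{-1}$ elsewhere. So, up to inversion, the Frobenius is the projection of $1+\sqrt{-2}\in K_{v_2}=\mathbb Q_3$ to $1+3\mathbb Z_3$. In $K_{v_2}$ we have $\sqrt{-2}\equiv1\bmod 3$, hence $\sqrt{-2}\equiv4\bmod9$ (as $4^2=16\equiv-2$), and $1+\sqrt{-2}\equiv5\bmod 9$. Its projection is $\equiv-5\equiv4\bmod9$, a generator of $1+3\mathbb Z_3$. By symmetry the decomposition group of $v_2$ is also $G$. So there is a unique prime $w_i$ of $K_\infty$ above $v_i$, and $\mathrm{Gal}(K_{\infty,w_i}/\mathbb Q_3)=G\cong\mathbb Z_3^2$. The maximal abelian pro-3 extension $\mathcal K_\infty$ of $\mathbb Q_3$ has group the pro-3 completion of $\mathbb Q_3^\times$,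 which is also $\mathbb Z_3^2$; a surjection $\mathbb Z_3^2\to\mathbb Z_3^2$ is an isomorphism, so $K_{\infty,w_i}=\mathcal K_\infty$. This is the compositum of $\mathbb Q_3^{\mathrm{cyc}}$ and the unramified $\mathbb Z_3$-extension, so it is unramified over $\mathbb Q_3^{\mathrm{cyc}}$. Hence for any $E/K$ with good reduction and $a_{v_1}=a_{v_2}=0$, all requirements of Definition 1 hold with $F=F'=K$, $F_\infty=K_\infty$, $d=2$.

Complex conjugation $c$ acts on $G$ and exchanges $I_1,I_2$. Let $\gamma_1$ generate $I_1$, put $\gamma_2=c\gamma_1c^{-1}$ and $T_i=\gamma_i-1$. Then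
$$\Lambda:=\mathbb Z_3[[G]]=\mathbb Z_3[[T_1,T_2]].$$
The group $\Gamma$ is $\mathrm{Gal}(\mathbb Q^{\mathrm{cyc}}/\mathbb Q)$, so $c$ acts trivially on it and $\gamma_1,\gamma_2$ have the same image in $\Gamma$. This image generates $\Gamma$, because $K^{\mathrm{cyc}}/K$ is totally ramified at $v_1$. So $\gamma_1\gamma_2^{-1}$ generates $H$, and
$$\ker(\Lambda\to\mathbb Z_3[[\Gamma]])=(\delta),\qquad \delta=T_1-T_2=\gamma_2(\gamma_1\gamma_2^{-1}-1).\tag{1}$$

### 1.2 Signed points

**Definition 3.** Let $u\in\Sigma_{\mathrm{ss}}$, let $k_n$ be the subextension of $F_u^{\mathrm{cyc}}/F_u$ of degree $p^n$, and $\hat E$ the formal group of $E$. For $M/F_u$ finite unramified,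
$$E^+(k_nM)=\{P\in\hat E(\mathfrak m_{k_nM}):\ \mathrm{Tr}_{k_nM/k_{m+1}M}P\in\hat E(\mathfrak m_{k_mM})\text{ for all even }m,\ 0\le m<n\},$$
and $E^-(k_nM)$ is defined in the same way with odd $m$. For $w\mid u$, $E^\pm(F_{\infty,w})$ is the union of all $E^\pm(k_nM)$ with $k_nM\subseteq F_{\infty,w}$.

**Example 4.** For $n=0$ there is no condition: $E^+(M)=E^-(M)=\hat E(M)$. For $n=1$ only $m=0$ occurs and the trace is the identity: $E^+(k_1M)=\hat E(M)$, $E^-(k_1M)=\hat E(k_1M)$. For $n=2$: $E^+(k_2M)=\{P:\mathrm{Tr}_{k_2M/k_1M}P\in\hat E(M)\}$, while the condition for $-$ at $m=1$ says $P\in\hat E(k_1M)$, so $E^-(k_2M)=\hat E(k_1M)$. The two groups grow at alternate layers.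

### 1.3 Signed Selmer groups

**Definition 5.** Fix a finite set $\Sigma$ of primes of $F$ containing those above $p$, those of bad reduction and the archimedean ones. Let $G_\Sigma(F_\infty)$ be the Galois group of the maximal extension of $F_\infty$ unramified outside $\Sigma$, and $\Sigma(F_\infty)$ the set of primes of $F_\infty$ above $\Sigma$. For $\vec s=(s_u)\in\{+,-\}^{\Sigma_{\mathrm{ss}}}$ and $w\in\Sigma(F_\infty)$ put
$$J_w^{\vec s}(E/F_\infty)=\frac{H^1(F_{\infty,w},E[p^\infty])}{E^{s_u}(F_{\infty,w})\otimes\mathbb Q_p/\mathbb Z_p}\quad(w\mid u\in\Sigma_{\mathrm{ss}}),\qquad J_w^{\vec s}(E/F_\infty)=\frac{H^1(F_{\infty,w},E[p^\infty])}{E(F_{\infty,w})\otimes\mathbb Q_p/\mathbb Z_p}\quad\text{otherwise},$$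
with Kummer images taken as direct limits over finite subextensions. Then
$$\mathrm{Sel}^{\vec s}(E/F_\infty)=\ker\Big(H^1(G_\Sigma(F_\infty),E[p^\infty])\to\bigoplus_{w\in\Sigma(F_\infty)}J_w^{\vec s}(E/F_\infty)\Big),$$
and $X^{\vec s}(E/F_\infty)$ is its Pontryagin dual, a finitely generated $\mathbb Z_p[[G]]$-module.

**Example 6.** In the setting of Example 2 there are four sign vectors $(s_1,s_2)$. If $w\nmid3$ is finite, $E(L)\otimes\mathbb Q_3/\mathbb Z_3=0$ for finite extensions $L$ of the local field below $w$ (up to finite index $E(L)$ is a pro-$\ell$ group, $\ell\ne3$). So a class lies in $\mathrm{Sel}^{\vec s}(E/K_\infty)$ exactly when it is zero in $H^1(K_{\infty,w},E[3^\infty])$ at every $w\nmid3$ in $\Sigma(K_\infty)$ and lies in $E^{s_i}(\mathcal K_\infty)\otimes\mathbb Q_3/\mathbb Z_3$ at $w_i$, $i=1,2$.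

The Selmer group does not depend on $\Sigma$. Let $\Sigma\subset\Sigma_1$ be two admissible sets and $w\mid q\in\Sigma_1\setminus\Sigma$. A class in the Selmer group for $\Sigma_1$ is zero at such $w$, hence unramified there, so it comes from $G_\Sigma(F_\infty)$. Conversely a class from $G_\Sigma(F_\infty)$ is unramified at $w$, and $H^1_{\mathrm{ur}}(F_{\infty,w},E[p^\infty])=0$ because $F_{\infty,w}$ contains the unramified $\mathbb Z_p$-extension of the local field below, so that the absolute Galois group of its residue field has trivial pro-$p$ part. This holds for every $F_\infty\supset F^{\mathrm{cyc}}$.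

### 1.4 Modules over $\mathbb Z_p[[G]]$ seen from $H$

**Definition 7.** Write $\mathfrak q=\ker(\mathbb Z_p[[G]]\to\mathbb F_p[[\Gamma]])$. It is a prime ideal, generated by $p$ and the augmentation ideal of $\mathbb Z_p[[H]]$. For a module $M$, $M[p^\infty]$ is its $p$-power torsion submodule.

**Example 8.** Let $d=2$, $H=\langle h\rangle$, $S=h-1$, so $\mathfrak q=(p,S)$. Take $X=\mathbb Z_p[[G]]/(f)$ with $f=p^af_0\neq0$, $p\nmid f_0$. If $p^kx\in p^af_0\mathbb Z_p[[G]]$ then $f_0\mid x$ (unique factorization), so $X[p^\infty]=(f_0)/(f)$ and $X/X[p^\infty]=\mathbb Z_p[[G]]/(f_0)$. By Nakayama over $\mathbb Z_p[[H]]$ this is finitely generated over $\mathbb Z_p[[H]]$ if and only if $\mathbb Z_p[[G]]/(f_0,p,S)=\mathbb F_p[[\Gamma]]/(\bar f_0)$ is finite, that is, if and only if $f_0\notin\mathfrak q$. Three cases: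

- $f=p$: $X/X[p^\infty]=0$, finitely generated.
- $f=S$: $X=\mathbb Z_p[[\Gamma]]$, not finitely generated over $\mathbb Z_p[[H]]$.
- $f=p+S$: $X$ has no $p$-torsion and is not finitely generated over $\mathbb Z_p[[H]]$.

### 1.5 Iwasawa cohomology

For a compact or discrete module $D$, $D^\vee$ is the Pontryagin dual with action $(gf)(x)=f(g^{-1}x)$. (The other convention twists modules by $g\mapsto g^{-1}$, which does not affect finite generation over $\mathbb Z_p[[H]]$.) With $\mathbb Z_p[[G]]^\sharp$ the usual twist, and $K_n$ running through the finite layers of $K_\infty/K$,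
$$H^i(G_\Sigma(K),T\otimes\mathbb Z_p[[G]]^\sharp)=\varprojlim_nH^i(G_\Sigma(K_n),T),$$
with natural conjugation action; similarly locally, with semi-local cohomology. For example, for a finite quotient $G_n=\mathrm{Gal}(K_n/K)$, $H^i(G_\Sigma(K),T\otimes\mathbb Z_p[G_n]^\sharp)=H^i(G_\Sigma(K_n),T)$ is Shapiro's lemma, and the transition maps are corestrictions. Tate pairings satisfy $\langle gx,gy\rangle=\langle x,y\rangle$, so they identify Iwasawa cohomology linearly with duals of cohomology over $K_\infty$.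

We use two facts. (F1) The complexes $R\Gamma(G_\Sigma(K),\cdot)$ and $R\Gamma(K_v,\cdot)$ of such modules are perfect and commute with derived base change (Fukaya–Kato, *A formulation of conjectures on $p$-adic zeta functions in non-commutative Iwasawa theory*, Prop. 1.6.5). (F2) Let $P$ be a perfect complex over a noetherian local ring $A$ with residue field $k$. If $P\otimes^L_Ak$ is concentrated in degree 1, then $P$ is a free module of rank $\dim_k H^1(P\otimes^Lk)$ placed in degree 1; if $P\otimes^L_Ak$ is acyclic, so is $P$. Indeed, splitting off summands $A\xrightarrow{1}A$ we may represent $P$ by finitely generated free modules $P^i$ with differentials zero modulo the maximal ideal, and then $\mathrm{rk}\,P^i=\dim_kH^i(P\otimes k)$. The hypothesis is needed: $\mathbb Z_p\xrightarrow{p}\mathbb Z_p$ in degrees $0,1$ has $H^1=\mathbb F_p$, not free, and its reduction has cohomology in both degrees.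

We also use the Euler characteristic formulas. For a finite $\mathbb F_3[G_{\mathbb Q_\ell}]$-module $V$, $h^0-h^1+h^2$ is $-\dim V$ if $\ell=3$ and $0$ otherwise; for a finite $\mathbb F_3[G_{S}(\mathbb Q)]$-module, $h^0-h^1+h^2=\dim V^c-\dim V$.

## 2. The $\mathfrak M_H(G)$-conjecture and two theorems against it

In cyclotomic Iwasawa theory one wants the dual Selmer group, after discarding its $p$-power torsion, to be finitely generated over $\mathbb Z_p$. Over $F_\infty$ the ring $\mathbb Z_p[[H]]$ takes over the role of $\mathbb Z_p$. The following is stated as an open conjecture in Antonio Lei, Meng Fai Lim, "Akashi series and Euler characteristics of signed Selmer groups of elliptic curves with semistable reduction at primes above p", arXiv:2001.09304 (2020).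

**Conjecture ($\mathfrak M_H(G)$-conjecture).** For all choices of $\vec s$, the module $X^{\vec s}(E/F_\infty)/X^{\vec s}(E/F_\infty)[p^\infty]$ is finitely generated over $\mathbb Z_p[[H]]$.

Is it true? The answer is no. Let $K$, $K_\infty$, $v_1,v_2$ be as in Example 2.

**Theorem A.** There is an explicit irreducible $\rho:G_{\mathbb Q}\to\mathrm{GL}_2(\mathbb F_3)$, with underlying space $V$, unramified outside $\{2,3,\infty\}$, with $\rho(c)=-1$ for complex conjugation $c$, such that:

1. There are infinitely many elliptic curves $E/K$ (infinitely many $j$-invariants) with $E[3]\cong V|_{G_K}$ and good supersingular reduction with $a_{v_i}=0$ at $v_1,v_2$.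
2. There is $\epsilon\in\{+,-\}$, depending only on $\rho$, such that for all these $E$ and $\vec s=(\epsilon,\epsilon)$ the module $X^{\vec s}(E/K_\infty)/X^{\vec s}(E/K_\infty)[3^\infty]$ is not finitely generated over $\mathbb Z_3[[H]]$.

By Example 2 all hypotheses of Definition 1 hold, so the conjecture is false.

**Theorem B.** (1) For these $E$ and the mixed signs $(+,-)$, $(-,+)$, $X^{\vec s}(E/K_\infty)$ is finitely generated over $\mathbb Z_3[[H]]$. (2) For every $d\ge2$ there are $F\supset K$ and a $\mathbb Z_3^d$-extension $F_\infty/F$ satisfying all hypotheses for which the conjecture fails.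

The proof does not determine which of $(+,+)$, $(-,-)$ fails, or whether both do.

## 3. What can be read off at the prime $\mathfrak q$

**Lemma 9.** Let $X$ be a finitely generated $\mathbb Z_p[[G]]$-module and $Y=X/X[p^\infty]$. (1) If $X_{\mathfrak q}=0$, then $X$ is finitely generated over $\mathbb Z_p[[H]]$. (2) If $Y$ is finitely generated over $\mathbb Z_p[[H]]$, then $p^nX_{\mathfrak q}=0$ for some $n$.

*Proof.* (1) $X/\mathfrak qX$ is a finitely generated module over $\mathbb F_p[[\Gamma]]\cong\mathbb F_p[[T]]$, and $(X/\mathfrak qX)_{\mathfrak q}=0$ says that it is torsion, hence finite. As $\mathfrak q$ is generated by $p$ and the augmentation ideal of $\mathbb Z_p[[H]]$, topological Nakayama over the local ring $\mathbb Z_p[[H]]$ gives the claim. (2) $Y/\mathfrak qY$ is finite, so it is $\mathbb F_p[[\Gamma]]$-torsion and $(Y/\mathfrak qY)_{\mathfrak q}=0$; by Nakayama $Y_{\mathfrak q}=0$. So $X_{\mathfrak q}=X[p^\infty]_{\mathfrak q}$, and the finitely generated module $X[p^\infty]$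 is killed by some $p^n$. $\square$

A sensible person would first try to prove the conjecture with part (1): show that $X/\mathfrak qX$ is finite. This is a statement about a residual Selmer group over $F^{\mathrm{cyc}}$. It will work for the mixed signs. It stops as soon as the residual Selmer group over $F^{\mathrm{cyc}}$ has positive $\mathbb F_p[[\Gamma]]$-rank. One would then try to disprove the conjecture by producing exactly this, $X_{\mathfrak q}\ne0$. That stops too: $X=\mathbb Z_p[[G]]/(p)$ has $X_{\mathfrak q}\neq0$ and yet $Y=0$ (Example 8, $f=p$). The module must be nonzero at $\mathfrak q$, and not because of $p$-torsion. The next lemma says what is enough; compare $f=p$ and $f=p+S$.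

**Lemma 10.** Let $d=2$, $R=\mathbb Z_p[[G]]_{\mathfrak q}$, a regular local ring of dimension 2, and suppose $X_{\mathfrak q}\cong\mathrm{coker}(B)$ for a square matrix $B$ over $R$. Let $\bar D\in R/p$ be the reduction of $\det B$. (1) If $\bar D$ is a unit, then $X_{\mathfrak q}=0$. (2) If $\bar D$ is neither $0$ nor a unit, then $p^nX_{\mathfrak q}\ne0$ for all $n$, and so $X/X[p^\infty]$ is not finitely generated over $\mathbb Z_p[[H]]$.

*Proof.* (1) $\det B$ is a unit. (2) $R/p$ is a discrete valuation ring with uniformizer $S$. As $\bar D\neq0$, $X_{\mathfrak q}/p$ has finite length. If $p^nX_{\mathfrak q}=0$, then $X_{\mathfrak q}$ is filtered by the $p^jX_{\mathfrak q}/p^{j+1}X_{\mathfrak q}$, $j<n$, which are quotients of $X_{\mathfrak q}/p$; so $X_{\mathfrak q}$ has finite length. But for a prime $\mathfrak p$ of $R$, $\mathrm{coker}(B)_{\mathfrak p}=0$ if and only if $\det B\notin\mathfrak p$. So the support of $X_{\mathfrak q}$ is $V(\det B)$ with $\det B$ a non-unit of a 2-dimensional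 local domain, and it has dimension $\ge1$. A nonzero module of finite length has support of dimension $0$, and $X_{\mathfrak q}\ne 0$ since $\det B$ is a non-unit; contradiction. The last claim is Lemma 9(2). $\square$

So over $K_\infty$, where $R/3$ has uniformizer $\delta=T_1-T_2$, we want a presentation of $X^{\vec s}_{\mathfrak q}$ whose residual determinant $d_{\vec s}\in\Omega:=\Lambda/3=\mathbb F_3[[T_1,T_2]]$ is divisible by $\delta$ but nonzero. Divisibility by $\delta$ is a statement over $K^{\mathrm{cyc}}$, and we force it by a symmetry. Suppose $V=E[3]$ extends to $G_{\mathbb Q}$ in such a way that all residual classes over $K^{\mathrm{cyc}}$ come from $\mathbb Q$. Then the localizations of such a class at $v_1$ and $v_2$ agree, so equal signs impose the same condition twice, and one condition is lost. For classes to come only from $\mathbb Q$ we need $H^1(G_{S_0}(\mathbb Q),V')=0$ for the twist $V'$ of $V$ by the character of $K$, where $S_0=\{2,3,\infty\}$. If $V=E[3]$ with $E$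 over $\mathbb Q$, then $\dim V'^c=1$ and (for $V'$ irreducible) the Euler characteristic gives $h^1(V')\ge 2-1=1$, so this is impossible. It becomes possible when $c$ acts on $V'$ as $+1$, i.e. on $V$ as $-1$. Non-vanishing of $d_{\vec s}$ is a statement over all of $K_\infty$, and there the two inertia groups $I_1,I_2$ differ; we shall see that $d_{++}$ and $d_{--}$ cannot both be $0$.

The pieces are: local theory (Section 4), the representation (Section 5), an $L$-value giving the vanishing (Sections 6 and 7), the curves (Section 8), the determinants (Section 9), the passage to $X^{\vec s}$ (Section 10) and Theorem B (Section 11).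

## 4. Signed points over the $\mathbb Z_p^2$-extension of $\mathbb Q_p$

Let $p$ be any odd prime and $E/\mathbb Q_p$ have good reduction with $a_p=0$. Notation: $k_n$ are the layers of $k_\infty=\mathbb Q_p^{\mathrm{cyc}}$; $M=M_r$ is the unramified extension of degree $p^r$, with ring of integers $W$, Frobenius $\varphi$ and group $U_r$; $M_\infty=\bigcup M_r$, $\mathcal K_\infty=k_\infty M_\infty$; $G=\mathrm{Gal}(\mathcal K_\infty/\mathbb Q_p)\cong\mathbb Z_p^2$, $I=\mathrm{Gal}(\mathcal K_\infty/M_\infty)=\langle\gamma\rangle$, $T=\gamma-1$, $U=G/I$; $\Lambda=\mathbb Z_p[[G]]$, $\Omega=\Lambda/p$. Put $\hat E(n,r)=\hat E(\mathfrak m_{k_nM_r})$, $E^\pm(n,r)=E^\pm(k_nM_r)$, $G_{n,r}=\Gamma_n\times U_r=\mathrm{Gal}(k_nM_r/\mathbb Q_p)$ with $\Gamma_n=\mathrm{Gal}(k_n/\mathbb Q_p)$, and let $X=\gamma-1$ act on $\Gamma_n$-modules.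

### 4.1 The formal group and torsion

By Honda theory (Honda, J. Math. Soc. Japan 22 (1970); Kobayashi, Invent. Math. 152 (2003), §8.2), since $a_p=0$ the formal group $\hat E$ is of type $p+\mathcal F^2$ and is isomorphic over $\mathbb Z_p$ to the formal group over $\mathbb{Z}_p$ with logarithm
$$\ell(X)=\sum_{k\ge0}(-1)^k\frac{X^{p^{2k}}}{p^k},\qquad p\,\ell(X)+\ell(X^{p^2})=pX.\tag{2}$$
In particular any two such $E$ have isomorphic formal groups over $\mathbb Z_p$. We work with this model.

On inertia, $E[p]\otimes\mathbb F_{p^2}$ is the sum of the two fundamental characters of level 2, which Frobenius interchanges. So $E[p]|_{G_{\mathbb Q_p}}$ is absolutely irreducible, its image is non-abelian, and its endomorphism ring is $\mathbb F_p$. If $L/\mathbb Q_p$ is abelian, then $E(L)[p]$ is $G_{\mathbb Q_p}$-stable, hence $0$ or everything; the second is impossible because the image would be abelian. So $E(L)[p]=0$, in particular $E(\mathcal K_\infty)[p]=0$. Consequences, for $L\subset L'$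 abelian over $\mathbb Q_p$:

- $\hat E(L)$ is torsion-free and $\ell$ is injective on it (the kernel of the logarithm is torsion).
- $\hat E(L')/\hat E(L)$ is torsion-free: if $aP$ is fixed by $\mathrm{Gal}(L'/L)$, then $a(gP-P)=0$, so $gP=P$.
- For $L/\mathbb{Q}_p$ finite, $\hat E(L)\otimes\mathbb Z/p^m=E(L)\otimes\mathbb Z/p^m$, since $\tilde E$ is supersingular and has no $p$-torsion over finite fields. So Kummer maps are injective on $\hat E(L)\otimes\mathbb Z/p^m$.

### 4.2 A system of points with trace relations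

This subsection constructs points that will generate $E^\pm$. For $g\in M[[X]]$ put $\varphi_*g=g^\varphi((1+X)^p-1)$ and $\Theta(g)=g+\frac1p\varphi_*^2g$. We use repeatedly: $a\equiv b\bmod p$ implies $a^{p^j}\equiv b^{p^j}\bmod p^{j+1}$.

**Step 1: $\Theta\circ\ell$ maps $XW[[X]]$ onto $XW[[X]]$.** For $y\in XW[[X]]$ put $z=\varphi_*^2y\equiv y^{p^2}\bmod p$. Then $z^{p^{2k}}\equiv (y^{p^2})^{p^{2k}}\bmod p^{2k+1}$, so $\ell(z)-\ell(y^{p^2})\in pW[[X]]$. By (2), $\ell(y^{p^2})=-p(\ell(y)-y)$. As $\ell$ has coefficients in $\mathbb Q_p$, $\varphi_*^2\ell(y)=\ell(z)$, and $\Theta(\ell(y))=\ell(y)+\frac1p\ell(z)\in y+W[[X]]$; the constant term is $0$. For surjectivity we approximate: with $[+]$ the formal group law, $\ell(y[+]tX^r)=\ell(y)+\ell(tX^r)$, so replacing $y$ by $y[+]tX^r$ ($t\in W$, $r\ge1$) changes $\Theta(\ell(y))$ by $(t+p^{2r-1}\varphi^2t)X^r$ modulo $X^{r+1}$. The map $t\mapsto t+p^{2r-1}\varphi^2t$ is bijective on $W$, so any $h\in XW[[X]]$ is reached coefficient by coefficient.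 By the same leading term, $\Theta$ is injective on $XM[[X]]$.

**Step 2: the series $g_\xi$.** For $\xi\in W$ let
$$g_\xi=\sum_{k\ge0}(-1)^k\varphi^{2k}(\xi)\frac{(1+X)^{p^{2k}}-1}{p^k}.$$
On a closed disc of radius $<1$, $(1+X)^{p^{2k}}-1$ is $O(p^{-2k})$ in absolute value, so the series converges uniformly there. Shifting the index, $\frac1p\varphi_*^2g_\xi=-(g_\xi-\xi X)$, i.e. $\Theta(g_\xi)=\xi X$. By Step 1, $\xi X=\Theta(\ell(y_\xi))$ for some $y_\xi\in XW[[X]]$, and injectivity of $\Theta$ gives $g_\xi=\ell(y_\xi)$.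

**Step 3: the points $\delta_n(\xi)$.** Let $\eta=\eta(\xi)=p(p+\varphi^2)^{-1}\xi$. Then $\eta:W\to pW$ is a $\mathbb Z_p[U_r]$-isomorphism. The map $\ell:\hat E(pW)\to pW$ is bijective, because it induces the identity on $p^mW/p^{m+1}W$ for $m\ge1$. For $n\ge1$ let $\delta_n(\xi)\in\hat E(M(\mu_{p^n}))$ be $y_{\varphi^{-n}\xi}(\zeta_{p^n}-1)$ plus the point of $\hat E(pW)$ with logarithm $\varphi^{-n}\eta$, for compatible $\zeta_{p^n}$. Since $\zeta_{p^n}^{p^{2k}}=\zeta_{p^{n-2k}}$, or $1$ if $2k\ge n$,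
$$\ell(\delta_n(\xi))=\sum_{0\le2k<n}(-1)^k\varphi^{2k-n}(\xi)\frac{\zeta_{p^{n-2k}}-1}{p^k}+\varphi^{-n}\eta.\tag{3}$$
Let $\delta_0(\xi)\in \hat E(pW)$ have $\ell(\delta_0(\xi))=\eta$, in accordance with (3). As $\ell$ is injective, (3) shows that $\delta_n$ is additive in $\xi$ and commutes with $\varphi$ (acting trivially on $\mu_{p^\infty}$).

**Step 4: traces.** We claim
$$\mathrm{Tr}_{n/n-1}\delta_n=-\delta_{n-2}\ (n\ge2),\qquad\mathrm{Tr}_{M(\mu_p)/M}\delta_1=-(\varphi+\varphi^{-1})\delta_0.\tag{4}$$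
For $n\ge2$, $\mathrm{Tr}(\zeta_{p^n}-1)=-p$, and the terms of (3) with $k\ge1$ and the term $\varphi^{-n}\eta$ are multiplied by $p$. With $k=k'+1$, the terms with $k\ge1$ become $-(\ell(\delta_{n-2})-\varphi^{-(n-2)}\eta)$. The total is $-\ell(\delta_{n-2})+\varphi^{-n}(-p\xi+\varphi^2\eta+p\eta)=-\ell(\delta_{n-2})$, as $(p+\varphi^2)\eta=p\xi$. For $n=1$, $\mathrm{Tr}(\zeta_p-1)=-p$, and $\mathrm{Tr}\,\ell(\delta_1)=-p\varphi^{-1}\xi+(p-1)\varphi^{-1}\eta=-\varphi^{-1}(p+\varphi^2)\eta+(p-1)\varphi^{-1}\eta=-(\varphi+\varphi^{-1})\eta$.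

**Step 5: descent to $k_n$.** Let $\Delta=\mathrm{Gal}(\mathbb Q_p(\mu_p)/\mathbb Q_p)$ and let $\xi_r$ generate $W$ over $\mathbb Z_p[U_r]$ (lift a normal basis generator of the residue field). Put $x_n=\mathrm{Tr}_\Delta\delta_{n+1}(\xi_r)\in\hat E(n,r)$ for $n\ge0$ and $x_{-1}=(p-1)\delta_0(\xi_r)$. By (4),
$$\mathrm{Tr}_{k_n/k_{n-1}}x_n=-x_{n-2}\ (n\ge1),\qquad x_0=-(\varphi+\varphi^{-1})\delta_0(\xi_r).\tag{5}$$
(For $n=1$: $\mathrm{Tr}_\Delta(-\delta_0)=-(p-1)\delta_0$.) Both $\varphi+\varphi^{-1}$, of augmentation $2$, and $p-1$ are units of the local ring $\mathbb Z_p[U_r]$, and $\hat E(M)\cong pW$ is free on $\delta_0(\xi_r)$. So each of $x_0,x_{-1}$ generates $\hat E(M)\cong\mathbb Z_p[U_r]$.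

### 4.3 The points generate

We show $\hat E(n,r)=\mathbb Z_p[G_{n,r}]x_n+\mathbb Z_p[G_{n,r}]x_{n-1}$. Let $L_n=M(\mu_{p^n})$, $O_n=W[\zeta_{p^n}]$, $n\ge1$, $L_0=M$, $O_0=W$.

For $x=\sum a_i\zeta_{p^n}^i\in\mathfrak m_{L_n}$ we have $x^p\equiv y:=\sum\varphi(a_i)\zeta_{p^n}^{pi}\bmod p$, with $y\in O_{n-1}$ and $|y|<1$. So $x^{p^{2k}}\equiv y^{p^{2k-1}}\bmod p^{2k}$ for $k\ge1$. Dividing by $p^k$ and summing (the series $\sum(-1)^ky^{p^{2k-1}}/p^k$ converges in $L_{n-1}$) gives $\ell(x)\in O_n+L_{n-1}$. As $\ell$ is injective and Galois equivariant, $\ell(x)\in L_{n-1}$ forces $x\in L_{n-1}$, so $\ell$ induces an injection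
$$\hat E(L_n)/\hat E(L_{n-1})\hookrightarrow(O_n+L_{n-1})/L_{n-1}=O_n/O_{n-1}.$$
It is onto: by (3), $\delta_n(\xi)\mapsto\varphi^{-n}(\xi)\zeta_{p^n}$, and the conjugates of $W\zeta_{p^n}$, which are the $W\zeta_{p^n}^i$ with $p\nmid i$, generate $O_n/O_{n-1}$. So $\hat E(L_{n+1})$ is generated by $\hat E(L_n)$ and $\delta_{n+1}(\xi_r)$ over the group ring. Apply $\mathrm{Tr}_\Delta$; as $p\nmid\#\Delta$, it maps $\hat E(L_{n+1})$ onto $\hat E(n,r)$. So $\hat E(n,r)=\mathbb Z_p[G_{n,r}]x_n+\hat E(n-1,r)$ for $n\ge1$. Start with $\hat E(0,r)=\mathbb Z_p[U_r]x_0$. If the claim holds for $n-1$, then $\hat E(n-1,r)$ is generated by $x_{n-1}$ and $x_{n-2}=-\mathrm{Tr}\,x_n$, so the claim holds for $n$.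

### 4.4 $E^\pm(n,r)$ is cyclic, with known annihilator

**Step 1: inclusions and torsion-freeness.** For $n\le n'$, $r\le r'$ we have $E^\pm(n,r)\subset E^\pm(n',r')$: for $P\in E^\pm(n,r)$, $\mathrm{Tr}_{n'/m+1}P=p^{n'-n}\mathrm{Tr}_{n/m+1}P$ if $m<n$, and it is a multiple of $P\in\hat E(m,r)$ if $m\ge n$. Next, $E^\pm(n',r')\cap\hat E(n,r)=E^\pm(n,r)$: if $p^a\mathrm{Tr}_{n/m+1}P\in\hat E(m,r')$, then by torsion-freeness $\mathrm{Tr}_{n/m+1}P\in\hat E(m,r')\cap\hat E(m+1,r)=\hat E(m,r)$. By the same argument $\hat E(n,r)/E^\pm(n,r)$ is torsion-free. So $E^\pm(n',r')/E^\pm(n,r)$ is torsion-free: if $aP\in E^\pm(n,r)$ then $P\in\hat E(n,r)\cap E^\pm(n',r')=E^\pm(n,r)$.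

**Step 2: $E^\pm(n,r)$ is generated by one $x_{n'}$.** Let $\mathcal X^+$ (resp. $\mathcal X^-$) be the submodule of $\hat E(n,r)$ generated by $x_{n'}$, $n'$ the largest even (resp. odd) integer $\le n$. By (5), $\mathrm{Tr}_{n'/m+1}x_{n'}=\pm p^ax_m$ for $m\equiv n'\bmod2$, $0\le m<n'$. If $n'=n-1$ the trace from level $n$ only introduces a factor $p$ for $m<n'$, and for $m=n'$ the condition is $x_{n'}\in\hat E(n',r)$. So $\mathcal X^\pm\subset E^\pm(n,r)$. By (5) again, $x_{n'-2}=-\mathrm{Tr}_{n'/n'-1}x_{n'}$, and descending, $x_0\in\mathcal X^+$, $x_{-1}\in\mathcal X^-$; so both contain $\hat E(M)$. By 4.3, $\mathcal X^++\mathcal X^-=\hat E(n,r)$. Moreover $E^+(n,r)\cap E^-(n,r)=\hat E(M)$: for $n\ge1$ the condition at $m=n-1$ in one of the two groups says $P\in\hat E(n-1,r)$, hence $P\in E^+(n-1,r)\cap E^-(n-1,r)$ by Step 1; induct. Now let $P\in E^+(n,r)$, $P=a+b$ with $a\in\mathcal X^+$, $b\in\mathcal X^-$. Then $b=P-a\in E^+\cap E^-=\hat E(M)\subset\mathcal X^+$, so $P\in\mathcal X^+$.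 The same works for $-$. So $E^\pm(n,r)=\mathcal X^\pm$ is cyclic.

**Step 3: the annihilator.** Let
$$\omega_n^+=X\prod_{2\le j\le n,\ j\text{ even}}\Phi_{p^j}(1+X),\qquad\omega_n^-=X\prod_{1\le j\le n,\ j\text{ odd}}\Phi_{p^j}(1+X).$$
If $j$ is odd, the condition at $m=j-1$ kills the components of $E^+(n,r)\otimes\mathbb Q$ at characters of $\Gamma_n$ of order $p^j$: on such a component $\mathrm{Tr}_{n/j}$ is multiplication by $p^{n-j}$, and $\hat E(j-1,r)\otimes\mathbb Q$ has no such component. So the torsion-free module $E^+(n,r)$ is killed by $\omega_n^+$, and likewise $E^-(n,r)$ by $\omega_n^-$. Since $\hat E(n,r)\otimes\mathbb Q\cong k_nM_r$ is free of rank 1 over $\mathbb Q_p[G_{n,r}]$, $\mathrm{rk}\,E^\pm(n,r)\le p^r\deg\omega_n^\pm$. By Step 2 the two ranks add up to $p^{n+r}+p^r$, and $\deg\omega_n^++\deg\omega_n^-=p^n+1$. So equality holds, and the surjection of the $\mathbb Z_p$-free module $\mathbb Z_p[U_r][X]/(\omega_n^\pm)$ onto the cyclic module $E^\pm(n,r)$ is an isomorphism: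
$$E^\pm(n,r)\cong\mathbb Z_p[U_r][X]/(\omega_n^\pm).\tag{6}$$
(Check with Example 4: $\omega_1^+=X$, and $\omega_1^-=(1+X)^p-1$, matching $E^+(k_1M)=\hat E(M)$ and $E^-(k_1M)=\hat E(k_1M)$.) In particular $E^\pm(n,r)/p\cong\mathbb F_p[U_r][X]/(X^{\deg\omega_n^\pm})$ has one-dimensional $G$-invariants.

### 4.5 The limit over $\mathcal K_\infty$

**Lemma 11.** Let $W^\pm=E^\pm(\mathcal K_\infty)\otimes\mathbb Q_p/\mathbb Z_p\subset H^1(\mathcal K_\infty,E[p^\infty])$. (i) $(W^\pm)^\vee$ is free of rank 1 over $\Lambda$. (ii) $W^+\cap W^-=(W^+)^I=(W^-)^I=\hat E(M_\infty)\otimes\mathbb Q_p/\mathbb Z_p$; in particular $T$ kills $W^+\cap W^-$.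

*Proof.* All transition and Kummer maps are injective, by the torsion-freeness statements and $E(\mathcal K_\infty)[p]=0$.

(i) $W^\pm[p]=\bigcup E^\pm(n,r)/p$, a union along injections of modules with one-dimensional $G$-invariants. So $W^\pm[p]^G$ has order $p$, and $(W^\pm)^\vee$ is cyclic by Nakayama. Suppose $\lambda$ annihilates it, and let $\iota$ be the involution $g\mapsto g^{-1}$. Then $\lambda^\iota$ annihilates $E^\pm(n,r)\otimes\mathbb Q_p/\mathbb Z_p$, so $\lambda^\iota E^\pm(n,r)\subset\bigcap_mp^mE^\pm(n,r)=0$. By (6), $\lambda^\iota\in\bigcap_{n,r}(\omega_n^\pm,u^{p^r}-1)$, where $u$ generates $\mathrm{Gal}(\mathcal K_\infty/k_\infty)$. For fixed $r$, a power series in $X$ over $\mathbb Z_p[U_r]$ divisible by all $\omega_n^\pm$ has coordinates (in the basis $U_r$) in $\mathbb Z_p[[X]]$ with infinitely many zeros, so it is $0$. As $\bigcap_r(u^{p^r}-1)=0$, $\lambda=0$.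

(ii) By 4.4 the sequence $0\to\hat E(M_r)\to E^+(n,r)\oplus E^-(n,r)\to\hat E(n,r)\to0$ is exact with torsion-free terms. Tensoring with $\mathbb Q_p/\mathbb Z_p$ and passing to the limit, $W^+\cap W^-=\hat E(M_\infty)\otimes\mathbb Q_p/\mathbb Z_p$. This is contained in $(W^\pm)^I$. By (i), $((W^\pm)^I)^\vee=(W^\pm)^\vee/T\cong\mathbb Z_p[[U]]$. It surjects onto $(\hat E(M_\infty)\otimes\mathbb Q_p/\mathbb Z_p)^\vee$, which surjects onto $\mathrm{Hom}(\hat E(M_r),\mathbb Z_p)\cong\mathbb Z_p[U_r]$ for every $r$, hence has annihilator $0$ in $\mathbb Z_p[[U]]$. A faithful quotient of $\mathbb Z_p[[U]]$ is $\mathbb Z_p[[U]]$ itself, so the inclusion is an equality. $\square$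

### 4.6 Two lines in a residual plane

Let $\mathcal V=H^1(\mathbb Q_p,E[p]\otimes\Omega^\sharp)$. By Tate duality and the Weil pairing it is dual to $H^1(\mathcal K_\infty,E[p])=H^1(\mathcal K_\infty,E[p^\infty])[p]$. As $H^0(\mathbb Q_p,E[p])=H^2(\mathbb Q_p,E[p])=0$ and the Euler characteristic is $-2$, (F1) and (F2) show that $\mathcal V$ is free of rank 2 over $\Omega$. Let $l^\pm\subset\mathcal V$ be the annihilator of $W^\pm[p]$.

**Lemma 12.** (a) $\mathcal V/l^\pm\cong(W^\pm[p])^\vee\cong\Omega$. (b) $l^++T\mathcal V=l^-+T\mathcal V$. (c) $T\mathcal V\subset l^++l^-$.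

*Proof.* (a) is Lemma 11(i) modulo $p$. As $\langle Tv,x\rangle=\langle v,(\gamma^{-1}-1)x\rangle$, the annihilator of $T\mathcal V$ is $H^1(\mathcal K_\infty,E[p])^I$. So the annihilator of $l^\pm+T\mathcal V$ is $(W^\pm)^I[p]$, which is the same for both signs by Lemma 11(ii); this is (b). The annihilator of $l^++l^-$ is $(W^+\cap W^-)[p]$, which by Lemma 11(ii) lies in $H^1(\mathcal K_\infty,E[p])^I$; this is (c). $\square$

## 5. A representation of $G_{\mathbb Q}$ on which complex conjugation is $-1$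

We need $V$ with $\rho(c)=-1$, with $\det\rho=\omega$ on $G_K$, and with the right shape at 3. It is induced from a totally odd octic character of a real quadratic field.

### 5.1 The character $\psi$

Let $K_0=\mathbb Q(\sqrt2)$, $O=\mathbb Z[\sqrt2]$, $\varepsilon=1+\sqrt2$ with $N\varepsilon=-1$, $\mathrm{Gal}(K_0/\mathbb Q)=\langle\sigma\rangle$. The class number is 1, the totally positive units are $\langle\varepsilon^2\rangle$, and every ideal has a totally positive generator. The prime 3 is inert; write $\mathbb F_9=O/3$, $i=\sqrt2\bmod3$ (so $i^2=-1$), $g=\varepsilon\bmod3=1+i$. Then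
$$g^2=-i,\quad g^3=1-i,\quad g^4=-1,\quad g^5=-1-i,\quad g^6=i,\quad g^7=-1+i.$$
Modulo 8 the powers $\varepsilon^k$, $k=0,\dots,7$, are
$$1,\quad1+\sqrt2,\quad3+2\sqrt2,\quad7+5\sqrt2,\quad1+4\sqrt2,\quad1+5\sqrt2,\quad3+6\sqrt2,\quad7+\sqrt2,$$
and $\varepsilon^8\equiv1$. Among them only $1$ is a rational residue, so $\langle\varepsilon\rangle\cap\{\pm1,\pm5\}=1$, and since $(O/8)^\times$ has order 32, $(O/8)^\times=\langle-1\rangle\times\langle\varepsilon\rangle\times\langle5\rangle$, of type $(2,8,2)$.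

Let $\zeta\in\mu_8$ be the Teichmüller lift of $g$ in $W(\mathbb F_9)=\mathbb Z_3[\zeta]$, with maximal ideal $\mathfrak P$. Let $\psi_3$ be the Teichmüller lift of $x\mapsto x$ on $\mathbb F_9^\times$, so $\psi_3(\varepsilon)=\zeta$, and define $\psi_2$ on $(O/8)^\times$ by $\psi_2(-1)=-1$, $\psi_2(5)=1$, $\psi_2(\varepsilon)=\zeta^3$. Put $\psi_f=\psi_3\psi_2$. Then $\psi_f(-1)=(-1)(-1)=1$ and $\psi_f(\varepsilon)=\zeta^4=-1$, so
$$\psi((\alpha))=\psi_f(\alpha)\ (\alpha\gg0),\qquad\psi((\alpha))=\mathrm{sgn}(N\alpha)\,\psi_f(\alpha)\ \text{in general}\tag{7}$$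
is well defined (it is $1$ on the units $-1$ and $\varepsilon$). It is a totally odd character of order 8, ramified at $(3)$ and $(\sqrt2)$. Moreover $\psi(\sigma\mathfrak a)=\psi(\mathfrak a)^3$: on $\mathbb F_9$, $\sigma$ is cubing; $\psi_2(\sigma\varepsilon)=\psi_2(-\varepsilon^{-1})=-\zeta^{-3}=\zeta=\zeta^9=\psi_2(\varepsilon)^3$; and $-1$, $5$ are clear.

### 5.2 The representation

Let $N/K_0$ be the cyclic octic CM field cut out by $\psi$, and $\bar\psi=\psi\bmod\mathfrak P:G_{K_0}\to\mathbb F_9^\times$, with arithmetic Frobenius. As $\ker\psi$ is $\sigma$-stable, $N/\mathbb Q$ is Galois, and $\mathrm{Gal}(N/\mathbb Q)$ is an extension of $\mathbb Z/2$ by $C_8$ with action $x\mapsto x^3$. It splits since $\hat H^0(\mathbb Z/2,C_8)=\{x:x^2=1\}/\{x\cdot x^3\}=0$. So $\bar\psi$ extends to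
$$\rho:\mathrm{Gal}(N/\mathbb Q)\cong\mathbb F_9^\times\rtimes\langle\mathrm{Frob}\rangle\subset\mathrm{GL}_{\mathbb F_3}(\mathbb F_9).$$
Let $V=\mathbb F_9$. As a $G_{K_0}$-module $V=\mathbb F_9(\bar\psi)$, and $V\otimes\mathbb F_9=\mathrm{Ind}_{K_0}^{\mathbb Q}\bar\psi$. Let $\chi_m$ be the quadratic character of the field of discriminant $m$, so $\chi_{-8}$ belongs to $K$; let $\omega=\chi_{-3}$ be the mod 3 cyclotomic character, and $V'=V\otimes\chi_{-8}$.

Write $\psi=\prod_v\psi_v$ as an idele class character. For $\alpha\gg0$ prime to 6 the product formula reads $1=\psi((\alpha))\,\psi_{(\sqrt2)}(\alpha)\,\psi_{(3)}(\alpha)$, so on local units $\psi_{(\sqrt2)}=\psi_2^{-1}$ and $\psi_{(3)}=\psi_3^{-1}$.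

**Proposition 13.**
1. $\rho(c)=-1$, and $c$ acts on $V'$ as $+1$.
2. $\det\rho=\omega\chi_{-8}$. Hence $V^*(1)\cong V'$ and $\det\rho|_{G_K}=\omega$.
3. $V|_{G_{\mathbb Q_3}}$ is absolutely irreducible with endomorphism ring $\mathbb F_3$; $V'\cong V$ over $G_{\mathbb Q_3}$; $\det V|_{G_{\mathbb Q_3}}=\omega$. If $A/\mathbb Q_3$ has good reduction with $a_3=0$, then $A[3]\cong V|_{G_{\mathbb Q_3}}$.
4. $H^j(\mathbb Q_2,V)=H^j(\mathbb Q_2,V')=0$ for all $j$.

*Proof.* (1) $c\in G_{K_0}$ and $\psi$ is totally odd; $\chi_{-8}(c)=-1$.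

(2) Multiplication by $x\in\mathbb F_9^\times$ has determinant $N(x)=x^4$, so $\det\rho|_{G_{K_0}}=\bar\psi^4$. On $\alpha\gg0$, $\psi_3^4(\alpha)=\chi_{-3}(N\alpha)$, and $\psi_2^4(\alpha)=\chi_{-4}(N\alpha)$ since both take $-1,5,\varepsilon$ to $1,1,-1$. So $\det\rho$ agrees with $\chi_{-3}\chi_{-4}=\chi_{12}$ on $G_{K_0}$, and $\det\rho\in\{\chi_{12},\chi_{12}\chi_8=\chi_{24}\}$. To decide, look at 3. Locally $\det\mathrm{Ind}\,\bar\psi=\eta_{\mathrm{ur}}\cdot\bar\psi|_{\mathbb Q_3^\times}$ with $\eta_{\mathrm{ur}}$ the unramified quadratic character. The principal idele 3 gives $\psi_{(3)}(3)\,\psi_2(3)^{-1}=1$, so $\psi_{(3)}(3)=\psi_2(3)=\psi_2(-5)=-1$, and $\det\rho(3)=(-1)(-1)=1$. So the local field of $\det\rho$ at 3 is a ramified quadratic field from which 3 is a norm. From $\mathbb Q_3(\sqrt{-3})$, 3 is the norm of $\sqrt{-3}$. From $\mathbb Q_3(\sqrt3)$ it is not: $-3$ is a norm and $-1$ is not. As $-2$ is a square in $\mathbb Q_3$, $\mathbb Q_3(\sqrt6)=\mathbb Q_3(\sqrt{-3})$.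 So $\det\rho=\chi_{24}=\chi_{-3}\chi_{-8}=\omega\chi_{-8}$. Then $V^*(1)\cong V\otimes\det^{-1}\otimes\,\omega\cong V'$.

(3) Inertia at 3 maps onto $\mathbb F_9^\times$ (through $\psi_3^{-1}$), and 3 is inert in $K_0$, so $G_{\mathbb Q_3}$ has image $\mathbb F_9^\times\rtimes\langle\mathrm{Frob}\rangle$. Over $\mathbb F_9$, $V$ is the sum of the distinct characters $x,x^3$ of $\mathbb F_9^\times$, interchanged by $\mathrm{Frob}$; the first claim follows. As $-2$ is a square in $\mathbb Q_3$, $\chi_{-8}$ is trivial on $G_{\mathbb Q_3}$; the next two claims follow.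

For the last claim, by Honda theory (4.1, and $A[3]=\hat A[3]$) it suffices to treat $A:y^2=x^3-x$; here $x^3-x$ vanishes on $\mathbb F_3$, so $\#\tilde A(\mathbb F_3)=4$ and $a_3=0$. $A$ has CM by $\mathbb Z[i]$ and good reduction outside 2, so over $\mathbb Q(i)$ the Frobenius at $(\pi)$ acts on $A[3]$ as $\pi\bmod3$ for $\pi\equiv1$ modulo a power of $1+i$. Let $\theta:G_{\mathbb Q(i)}\to\mathbb F_9^\times$ be the resulting character. Likewise $\bar\psi$ takes $(\alpha)$ to $\alpha\bmod3$ for $\alpha\gg0$, $\alpha\equiv1\bmod8$. By the product formula, on local units $u$ of the unramified quadratic extension $\mathbb Q_9$ both are $u\mapsto\bar u^{-1}$, up to conjugation of $\mathbb F_9$. So $A[3]\otimes\mathbb F_9$ and $V\otimes\mathbb F_9$ are induced from $\mathbb Q_9$ by characters that agree on units (replacing one by its conjugate, which does not change the induced representation). On the uniformizer 3 each character is determined by $\det=\eta_{\mathrm{ur}}\cdot(\text{character})|_{\mathbb Q_3^\times}$,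 and both determinants are $\omega$. So the two representations are isomorphic over $\mathbb F_9$, hence over $\mathbb F_3$ (Noether–Deuring).

(4) The inertia element given by the idele $-1\in O_2^\times$ acts on $V$ by $\psi_2(-1)^{-1}=-1$, and on $V'$ also by $-1$, since $\chi_{-8}$ on it is the local component of $\chi_{-8}$ at $N(-1)=1$. So $H^0=0$ for both. By local duality and $V^*(1)\cong V'$, $H^2=0$ for both, and the Euler characteristic gives $H^1=0$. $\square$

## 6. The value $L(0,\psi)$ and an odd part of a class group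

To show that there are no unwanted classes over $\mathbb Q$ we need that a certain part of $\mathrm{Cl}(N)$ vanishes. This follows from an $L$-value being a unit, and that we compute by hand.

### 6.1 The computation

**Proposition 14.** $L(0,\psi)=4(1+\zeta+\zeta^3)$.

*Proof.* **Step 1: Shintani's formula.** Ideals prime to 6 correspond to totally positive $\alpha$ prime to $6$ modulo $\langle\varepsilon^2\rangle$, and these are represented uniquely by $\alpha=X+Y\varepsilon^2$ with $X>0$, $Y\ge0$. Writing $\alpha=a+b\sqrt2$ and using $\varepsilon^2=3+2\sqrt2$, $Y=b/2$ and $X=a-3b/2$. Put $x=X/24$, $y=Y/24=b/48$; $\psi_f(\alpha)$ depends only on $\alpha\bmod24$. Shintani's formula (J. Fac. Sci. Univ. Tokyo 23 (1976)) says that $\sum_{m,n\ge0}N((x+m)+(y+n)\varepsilon^2)^{-s}$ has at $s=0$ the value $B_1(x)B_1(y)+\frac14\mathrm{Tr}(\varepsilon^{-2})B_2(x)+\frac14\mathrm{Tr}(\varepsilon^2)B_2(y)$. Since $\mathrm{Tr}(\varepsilon^{\pm2})=6$,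
$$L(0,\psi)=\sum\psi_f(\alpha)\Big[B_1(x)B_1(y)+\tfrac32\big(B_2(x)+B_2(y)\big)\Big],\tag{8}$$
the sum over integers $0\le b<48$ and $0<X\le24$ with $a=X+3b/2\in\mathbb Z$.

Below, $\psi$ denotes $\psi_f$, extended by $0$ to $O/24$; note $\psi(-\alpha)=\psi(\alpha)$. It vanishes unless $a$ is odd and $3\nmid\alpha$, and otherwise $\psi(a+b\sqrt2)=\zeta^{e_3+e_2}$ with $e_3$ given by

| $b\bmod3$ | $a\equiv0$ | $a\equiv1$ | $a\equiv2$ |
|---|---|---|---|
| 0 | – | 0 | 4 |
| 1 | 6 | 1 | 7 |
| 2 | 2 | 3 | 5 |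

and $e_2$ (in each cell for $a\equiv1,3,5,7\bmod8$ in this order) by

| $b\bmod8$ | 0 | 1 | 2 | 3 | 4 | 5 | 6 | 7 |
|---|---|---|---|---|---|---|---|---|
| $e_2$ | 0,4,0,4 | 3,1,7,5 | 6,6,6,6 | 5,7,1,3 | 4,0,4,0 | 7,5,3,1 | 2,2,2,2 | 1,3,5,7 |

The first table is the list of powers of $g$. The second comes from the list of powers of $\varepsilon$ modulo 8, with $\varepsilon^k\mapsto3k$, $-1\mapsto4$, $5\mapsto0$; for example $3+\sqrt2\equiv5\varepsilon^3$ gives $9\equiv1$. From the tables, $\psi(\alpha+12)=(-1)^b\psi(\alpha)$. Let $\kappa=1+\zeta+\zeta^3$.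

**Step 2: the $B_2$-terms.** Let $S(b)=\sum_{a\bmod24}\psi(a+b\sqrt2)$. By the Chinese remainder theorem it is the product of the sum of $\zeta^{e_3}$ over $a\bmod3$, which is $0,\ \zeta-\zeta^2-\zeta^3,\ -\zeta+\zeta^2+\zeta^3$ for $b\equiv0,1,2\bmod3$, and the sum of $\zeta^{e_2}$ over odd $a\bmod8$, which is $-4\zeta^2$, $4\zeta^2$ for $b\equiv2,6\bmod8$ and $0$ otherwise. So $S(2)=S(22)=4\kappa$, $S(10)=S(14)=-4\kappa$, and $S(b)=0$ for all other $b\bmod24$. For instance $S(2)=(-\zeta+\zeta^2+\zeta^3)(-4\zeta^2)=4\zeta^3-4\zeta^4-4\zeta^5=4\kappa$.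

For fixed $b$, $a$ runs through 24 consecutive integers, so $\sum\psi B_2(y)=\sum_{b=0}^{47}S(b)B_2(b/48)$. For $B_2(x)$ we use $\psi(\varepsilon^{-2}\alpha)=\psi(\alpha)$ and $\varepsilon^{-2}\alpha=(3X+Y)-2X\sqrt2$. Put $\beta=2X\in\{1,\dots,48\}$. For fixed $X$ the condition $X+3Y\in\mathbb Z$ with $Y\in\frac12\mathbb Z\cap[0,24)$ means $Y\in X+\mathbb Z$ (as $2X,2Y\in\mathbb Z$), so $3X+Y$ runs through 24 consecutive integers. Hence $\sum\psi B_2(x)=\sum_{\beta=1}^{48}S(-\beta)B_2(\beta/48)$, the same value, since $S(-b)=S(b)$ and $S(0)=0$. With $B_2(t)=\frac16-t(1-t)$ and $\sum_bS(b)=0$,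
$$\sum_{b=0}^{47}S(b)B_2(b/48)=4\kappa\cdot2\cdot\frac{-92-572+380+476}{2304}=\frac{4\kappa}6,$$
the four numbers being $b(48-b)$ for $b=2,22,10,14$ (the other values $46,26,38,34$ repeat them). The contribution to (8) is $\frac32\cdot2\cdot\frac{4\kappa}6=2\kappa$.

**Step 3: reducing the $B_1B_1$-terms to $b\le11$.** Let $((t))=t-\lfloor t\rfloor-\frac12$ for $t\notin\mathbb Z$, $((t))=0$ for $t\in\mathbb Z$, and $r(b)=\sum_X((X/24))\,\psi(X+\frac{3b}2+b\sqrt2)$, over $0<X\le24$. The map $(X,b)\mapsto(24-X,48-b)$ takes $\alpha$ to $-\alpha\bmod24$. Hence the terms with $X=24$ cancel in pairs $b\leftrightarrow48-b$ (they vanish for $b=24$ because $B_1(\frac12)=0$, and for $b=0$ because $\psi(24)=0$); so we may replace $B_1(x)$ by $((x))$. Also $r(48-b)=-r(b)$, and the terms with $b=0$ give $-\frac12r(0)=0$. So the $B_1B_1$-sum is $2\sum_{b=1}^{23}\frac{b-24}{48}r(b)$. Pairing $X$ with $X+12$ and using $\psi(\alpha+12)=(-1)^b\psi(\alpha)$,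
$$r(b)=-\tfrac12\sum_{0<X<12}\psi\ (b\text{ odd}),\qquad r(b)=\sum_{0<X<12}((X/12))\,\psi\ (b\text{ even}).$$
Since $(X,b)\mapsto(12-X,24-b)$ takes $\alpha$ to $-\alpha\bmod24$, $r(24-b)=r(b)$ for odd $b$ and $r(24-b)=-r(b)$ for even $b$.

**Step 4: odd $b$.** Combining $b$ with $24-b$, the contribution is $-\sum_{b=1,3,\dots,11}r(b)$. The sums $\sum_{0<X<12}\psi(X+\frac{3b}2+b\sqrt2)$ are as follows (exponents of the nonzero terms in order of increasing $a$):

- $b=1$ ($a=3,5,\dots,13$): $7,6,6,1,0,0$; sum $2+\zeta-2\zeta^2-\zeta^3$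
- $b=3$ ($a=5,7,11,13$): $5,3,3,1$; sum $2\zeta^3$
- $b=5$ ($a=9,11,\dots,19$): $1,2,6,3,4,0$; sum $\zeta+\zeta^3$
- $b=7$ ($a=11,13,\dots,21$): $2,6,5,0,4,3$; sum $-\zeta+\zeta^3$
- $b=9$ ($a=17,19,23,25$): $7,1,1,3$; sum $2\zeta$
- $b=11$ ($a=17,19,\dots,27$): $2,2,3,0,0,1$; sum $2+\zeta+2\zeta^2+\zeta^3$

The total is $4+4\zeta+4\zeta^3=4\kappa$, so the contribution is $\frac12\cdot4\kappa=2\kappa$.

**Step 5: even $b$.** Combining $b$ with $24-b$, the contribution is $\sum_{b=2,4,6,8,10}\frac{b-12}{12}r(b)$ (and $r(12)=0$), where $((X/12))=(X-6)/12$: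

- $b=2$ ($a=5,7,9,11,13$; $X-6=-4,-2,0,2,4$): exponents $3,1,0,3,1$; $r(2)=\frac{\zeta-\zeta^3}6$
- $b=4$ ($a=7,9,\dots,17$; $X-6=-5,-3,-1,1,3,5$): exponents $1,2,7,5,6,3$; $r(4)=\frac{-\zeta-\zeta^2+\zeta^3}2$
- $b=6$ ($a=11,13,17,19$; $X-6=-4,-2,2,4$): exponents $6,2,6,2$; $r(6)=\frac{\zeta^2}3$
- $b=8$ ($a=13,15,\dots,23$; $X-6=-5,-3,-1,1,3,5$): exponents $3,6,5,7,2,1$; $r(8)=\frac{\zeta+\zeta^2-\zeta^3}2$
- $b=10$ ($a=17,19,21,23,25$; $X-6=-4,-2,0,2,4$): exponents $5,7,4,5,7$; $r(10)=\frac{\zeta-\zeta^3}6$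

The contribution is $-\frac1{12}[10r(2)+8r(4)+6r(6)+4r(8)+2r(10)]=-\frac1{12}[2(\zeta-\zeta^3)+2(-\zeta-\zeta^2+\zeta^3)+2\zeta^2]=0$.

Adding up, $L(0,\psi)=2\kappa+2\kappa+0=4\kappa$. $\square$

The expression (8) is finite with rational coefficients, so applying $\zeta\mapsto\zeta^{-1}$ gives $L(0,\psi^{-1})=4(1+\zeta^{-1}+\zeta^{-3})$. Modulo $\mathfrak P$ this is $1+g^7+g^5=-1\ne0$. So $L(0,\psi^{-1})$ is a $\mathfrak P$-adic unit. Here one must not confuse $\psi$ with $\psi^{-1}$: $1+g+g^3=3=0$, so $L(0,\psi)$ is not a unit. It is $\psi^{-1}$ that we need, as the next proof shows.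

### 6.2 The class group of $N$

**Corollary 15.** $\mathrm{Hom}_{\mathrm{Gal}(N/K_0)}(\mathrm{Cl}(N),\mathbb F_9(\bar\psi))=0$.

*Proof.* By Dasgupta–Kakde (*On the Brumer–Stark conjecture*, Ann. of Math. 197 (2023)), $\Theta^{N/K_0}_{S,T}=\sum_\sigma\zeta_{S,T}(\sigma,0)\sigma^{-1}$ annihilates $\mathrm{Cl}^T(N)\otimes\mathbb Z[1/2]$, for $S$ containing the infinite and ramified places and $T$ disjoint from $S$ such that no nontrivial root of unity of $N$ is $\equiv1$ modulo all primes above $T$. Because of the $\sigma^{-1}$, for a character $\chi$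
$$\chi(\Theta_{S,T})=L_{S,T}(\chi^{-1},0)=L_S(\chi^{-1},0)\prod_{\mathfrak t\in T}\big(1-\chi^{-1}(\mathfrak t)N\mathfrak t\big).$$
Take $S=\{\infty_1,\infty_2,(\sqrt2),(3)\}$ and $T=\{(3+\sqrt2)\}$, a prime of norm 7. A root of unity in $N$ congruent to 1 modulo the primes above $(3+\sqrt2)$ has 7-power order, hence is 1, as $N/\mathbb Q$ is unramified at 7. The element $3+\sqrt2$ is totally positive, $\equiv i=g^6\bmod3$ and $\equiv5\varepsilon^3\bmod8$, so $\psi(3+\sqrt2)=\zeta^{6+9}=\zeta^7$ and $\psi^{-1}(3+\sqrt2)=\zeta$. Since $\psi$ is ramified at $(\sqrt2)$ and $(3)$, $L_S=L$, and $\psi(\Theta_{S,T})=L(0,\psi^{-1})(1-7\zeta)$. As $1-7\zeta\equiv1-g=-i\neq0\bmod\mathfrak P$, this is a unit. Since $8$ is prime to 3, the $\psi$-part of $\mathrm{Cl}^T(N)\otimes\mathbb Z_3[\zeta]$ is a direct summand; $\Theta_{S,T}$ acts on it as this unit and as $0$. So it is zero, and so is the $\psi$-part of the quotient $\mathrm{Cl}(N)\otimes\mathbb Z_3[\zeta]$. An equivariant map $\mathrm{Cl}(N)\to\mathbb F_9(\bar\psi)$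 extends $\mathbb Z_3[\zeta]$-linearly and factors through this $\psi$-part. $\square$

## 7. Residual classes over $K$ come from $\mathbb Q$

**Proposition 16.** Let $S_0=\{2,3,\infty\}$. Then $H^j(G_{S_0}(\mathbb Q),V')=0$ for all $j$; $H^j(G_{S_0}(\mathbb Q),V)=0$ for $j\ne1$; and $H^1(G_{S_0}(\mathbb Q),V)\to H^1(\mathbb Q_3,V)$ is an isomorphism of 2-dimensional spaces. Hence $H^j(G_{S_0}(K),V)=0$ for $j\ne1$, and $H^1(G_{S_0}(K),V)=H^1(G_{S_0}(\mathbb Q),V)\to H^1(K_{v_i},V)$ is an isomorphism for $i=1,2$.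

*Proof.* $H^0=0$ for both modules by irreducibility. Let Ш$^1(V)$ be the group of classes that are trivial at all places of $S_0$. Such a class restricts injectively to $G_N$ (as $3\nmid16=[N:\mathbb Q]$) and gives an everywhere unramified equivariant homomorphism, i.e. an element of $\mathrm{Hom}_{\mathrm{Gal}(N/\mathbb Q)}(\mathrm{Cl}(N),V)\subset\mathrm{Hom}_{\mathrm{Gal}(N/K_0)}(\mathrm{Cl}(N),\mathbb F_9(\bar\psi))=0$. So Ш$^1(V)=0$. As $V'^*(1)\cong V$, Poitou–Tate duality gives Ш$^2(V')=0$. The local $H^2$'s of $V$ and $V'$ vanish at 2 by Proposition 13(4), and at 3 because $V'\cong V$ there and $H^0(\mathbb Q_3,V)=0$. So $H^2(G_{S_0}(\mathbb Q),V')=0$. The Euler characteristic gives $h^1(V')-h^2(V')=2-\dim V'^c=0$, and this is where $c=+1$ on $V'$ is used. So $H^1(V')=0$. Then Ш$^1(V')=0$, so Ш$^2(V)=0$ and $H^2(V)=0$, and $h^1(V)=2-\dim V^c=2$. Localization at 3 is injective on $H^1(V)$, since Ш$^1(V)=0$ and $H^1(\mathbb Q_2,V)=0$; and $h^1(\mathbb Q_3,V)=2$ since $H^0$ and $H^2$ vanish.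 The last claim follows from $H^j(G_{S_0}(K),V)=H^j(G_{S_0}(\mathbb Q),V)\oplus H^j(G_{S_0}(\mathbb Q),V')$ (Shapiro, $[K:\mathbb Q]=2$ prime to 3) and $K_{v_i}=\mathbb Q_3$. $\square$

## 8. Elliptic curves over $K$ with $E[3]\cong V$

**Proof of Theorem A(1).** Fix a $G_K$-equivariant perfect alternating pairing $e:V\times V\to\mu_3$, possible as $\det\rho|_{G_K}=\omega$.

**Step 1: the moduli curve is $\mathbb P^1_K$.** Let $L\supset K(\mu_3)$ be a finite Galois extension of $K$ trivializing $V$, and $X$ the compactified fine moduli curve over $L$ of generalized elliptic curves with a symplectic isomorphism $V\cong E[3]$ (Deligne–Rapoport). It is a geometrically connected smooth projective curve, isomorphic to $X(3)$, of genus 0. The group $\mathrm{Gal}(L/K)$ acts semilinearly on the moduli problem by $(E,\phi)\mapsto(E^\sigma,\sigma\phi\sigma^{-1})$. The problem is rigid, so the action lifts uniquely, hence compatibly with composition, to the universal generalized elliptic curve and to the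 line bundle $\underline\omega$ of its invariant differentials. By Galois descent we get a curve $X_\rho/K$ with open part $Y_\rho$ representing pairs ($E$, symplectic isomorphism $V\cong E[3]$) over $K$-schemes, and $\underline\omega$ on $X_\rho$. The section $\Delta$ of $\underline\omega^{12}$ vanishes exactly at the 4 geometric cusps, to order 3 (Néron 3-gons). So $12\deg\underline\omega=12$, $\deg\underline\omega=1$, and a genus 0 curve with a line bundle of degree 1 is $\mathbb P^1$: $X_\rho\cong\mathbb P^1_K$.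

**Step 2: a local point with $a_{v_i}=0$.** Let $A_1:y^2=x^3-x$ and let $A_2:y^2=x^3+4x$ be its 2-isogenous curve. Their discriminants $64$ and $-4096$ are units at 3, and both have 4 points over $\mathbb F_3$, so $a_3=0$. By Proposition 13(3), $A_1[3]\cong V|_{G_{K_{v_i}}}$, and the isomorphism multiplies pairings by $\pm1$ (both are nonzero alternating pairings to $\mu_3$). The degree 2 isogeny multiplies Weil pairings by $2=-1$. So for $A=A_1$ or $A=A_2$ there is a symplectic isomorphism, i.e. a point $P_i\in Y_\rho(K_{v_i})$ with underlying curve $A$.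

**Step 3: nearby points.** Near $P_i$ choose a generator of $\underline\omega$ over $K_{v_i}$. The universal curve becomes $y^2=x^3+a_4x+a_6$ with $a_4,a_6$ regular at $P_i$, and after scaling the generator by a constant the fibre at $P_i$ is exactly the displayed equation of $A$. For $P\in Y_\rho(K_{v_i})$ close to $P_i$, $a_4(P),a_6(P)$ are integral and congruent modulo 3 to those of $A$. So $E_P$ has good reduction with the same reduced curve as $A$.

**Step 4: global points.** By weak approximation on $\mathbb P^1$ there are infinitely many $P\in Y_\rho(K)$ close to $P_1$ at $v_1$ and to $P_2$ at $v_2$. The corresponding $E=E_P/K$ have $E[3]\cong V|_{G_K}$, good reduction and $a_{v_i}=0$ at $v_1,v_2$. Each $j$ occurs finitely often, as $j$ is non-constant on $X_\rho$. This proves Theorem A(1). $\square$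

From now on fix such an $E$.

## 9. Four residual determinants

Let $G,\Lambda,T_1,T_2,\delta$ be as in Example 2 and $\Omega=\Lambda/3=\mathbb F_3[[T_1,T_2]]$. Section 4 applies at each $v_i$ with $I=I_i$, $T=T_i$. Write $V_\Omega=V\otimes\Omega^\sharp$,
$$\mathcal A=H^1(G_{S_0}(K),V_\Omega),\qquad\mathcal V_i=H^1(K_{v_i},V_\Omega),$$
and let $l_i^\pm\subset\mathcal V_i$ be the lines of 4.6 for $E$ at $v_i$. By Proposition 16, (F1) and (F2), $\mathcal A,\mathcal V_1,\mathcal V_2$ are free of rank 2 over $\Omega$, their formation commutes with $\Omega\to\mathbb F_3[[\Gamma]]$, and $H^2(G_{S_0}(K),V_\Omega)=0$. Modulo the maximal ideal, $\mathrm{loc}_i:\mathcal A\to\mathcal V_i$ is the isomorphism $H^1(G_{S_0}(K),V)\to H^1(K_{v_i},V)$, so by Nakayama each $\mathrm{loc}_i$ is an isomorphism. Put $M=\mathrm{loc}_2\circ\mathrm{loc}_1^{-1}:\mathcal V_1\xrightarrow{\sim}\mathcal V_2$. For $\vec s=(s_1,s_2)$ let $d_{\vec s}\in\Omega$ be the determinant, up to units, of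
$$\mathcal A\to\mathcal V_1/l_1^{s_1}\oplus\mathcal V_2/l_2^{s_2}\cong\Omega^2.\tag{9}$$

**Lemma 17.** Conjugation by $c$, $c_*:\mathcal V_1\to\mathcal V_2$ (semilinear over $c$ on $G$), maps $l_1^\pm$ onto $l_2^\pm$; and $M\equiv c_*\bmod\delta$.

*Proof.* First claim. Let $\iota_1:\bar{\mathbb Q}\to\bar{\mathbb Q}_3$ induce $w_1$; then $\iota_2=\iota_1c^{-1}$ induces $w_2$. Let $V_j$ be $V$ as a $G_{\mathbb Q_3}$-module via $h\mapsto\iota_j^{-1}h\iota_j$. Then $V_j\cong\hat E_j[3]$ with $E_j=E\otimes_{K,\iota_j}\mathbb Q_3$. Since $\iota_2^{-1}h\iota_2=c(\iota_1^{-1}h\iota_1)c^{-1}$, $\rho(c):V_1\to V_2$ is a $G_{\mathbb Q_3}$-isomorphism, and under $H^1(K_{\infty,w_j},V)=H^1(\mathcal K_\infty,V_j)$ it induces $c_*$. By 4.1 there is an isomorphism $f:\hat E_1\cong\hat E_2$ over $\mathbb Z_3$. It carries $E_1^\pm$ to $E_2^\pm$ and commutes with Kummer maps. As $\mathrm{End}_{G_{\mathbb Q_3}}(V_j)=\mathbb F_3$, $\rho(c)$ equals the map induced by $f$ up to a scalar in $\mathbb F_3^\times$.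 So $c_*$ carries $W_1^\pm[3]$ to $W_2^\pm[3]$. The pullback under $\rho(c)$ of the Weil pairing on $V_2$ is a nonzero alternating pairing $V_1\times V_1\to\mu_3$, hence $\pm$ the Weil pairing on $V_1$. So $c_*$ respects the Tate pairings up to sign, and $c_*l_1^\pm=l_2^\pm$.

Second claim. $\mathcal A/\delta=H^1(G_{S_0}(K),V\otimes\mathbb F_3[[\Gamma]]^\sharp)$. Since $\Gamma=\mathrm{Gal}(\mathbb Q^{\mathrm{cyc}}/\mathbb Q)$, the coefficients are a $G_{\mathbb Q}$-module, and $\mathcal A/\delta$ is the direct sum of the $H^1(G_{S_0}(\mathbb Q),\cdot)$ of $V\otimes\mathbb F_3[[\Gamma]]^\sharp$ and of $V'\otimes\mathbb F_3[[\Gamma]]^\sharp$. The second summand vanishes by (F2), as $R\Gamma(G_{S_0}(\mathbb Q),V')=0$ by Proposition 16. So every $x\in\mathcal A/\delta$ is a restriction from $G_{\mathbb Q}$. Hence $c_*x=x$ and $\mathrm{loc}_2(x)=\mathrm{loc}_2(c_*x)=c_*\mathrm{loc}_1(x)$. $\square$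

**Proposition 18.** (i) $d_{++},d_{--}\in\delta\Omega$. (ii) $d_{+-},d_{-+}\notin\delta\Omega$. (iii) $d_{++}$ and $d_{--}$ are not both $0$.

*Proof.* Identify $\mathcal A=\mathcal V_1$ through $\mathrm{loc}_1$; then (9) is $x\mapsto(x,Mx)$. Bars denote images modulo $\delta$. By Lemma 12(a), $l_i^\pm$ is a rank one direct summand of $\mathcal V_i$, so $\bar l_i^\pm$ is a rank one direct summand of $\mathcal V_i/\delta$, and $\Omega/\delta$ is a domain.

(i) Equal signs lose a condition over $K^{\mathrm{cyc}}$: by Lemma 17, $M\bar l_1^\epsilon=c_*\bar l_1^\epsilon=\bar l_2^\epsilon$ modulo $\delta$, so $\bar l_1^\epsilon\ne0$ lies in the kernel of (9) modulo $\delta$ for $(\epsilon,\epsilon)$. So $d_{\epsilon\epsilon}$ is $0$ modulo $\delta$.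

(ii) Modulo $\delta$ the kernel of (9) for $(+,-)$ is $\{x\in\bar l_1^+:c_*x\in\bar l_2^-\}=\bar l_1^+\cap\bar l_1^-$. By Lemma 12(c), $\bar l_1^++\bar l_1^-\supset T_1(\mathcal V_1/\delta)$, which has rank 2 over $\Omega/\delta$ because $T_1\ne0$ there. So the intersection has rank 0 and, being torsion-free, is $0$. Hence the determinant is nonzero modulo $\delta$. The case $(-,+)$ is the same.

(iii) Now the two inertia groups enter. Suppose both vanish. From $d_{++}=0$, $l_1^+\cap M^{-1}l_2^+\ne0$. Both are rank one submodules of $\mathcal V_1$ with torsion-free quotient, so they coincide: $Ml_1^+=l_2^+$. Likewise $Ml_1^-=l_2^-$. Lemma 12(b) at $v_1$ says $l_1^++T_1\mathcal V_1=l_1^-+T_1\mathcal V_1$; applying the $\Omega$-linear $M$,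
$$l_2^++T_1\mathcal V_2=l_2^-+T_1\mathcal V_2.$$
With Lemma 12(c) at $v_2$, where the inertia variable is $T_2$: $T_2\mathcal V_2\subset l_2^++l_2^-\subset l_2^++T_1\mathcal V_2$. So $T_2$ kills $\mathcal V_2/(l_2^++T_1\mathcal V_2)\cong\Omega/T_1=\mathbb F_3[[T_2]]$, a contradiction. $\square$

Only $\rho$ matters here: the $l_i^\pm$ depend only on $V|_{G_{K_{v_i}}}$. For two curves as in Theorem A(1), the formal groups at $v_i$ are isomorphic over $\mathbb Z_3$, and the induced isomorphism of 3-torsion agrees, up to a scalar in $\mathbb F_3^\times$, with the one through $V$, because $\mathrm{End}(V|_{G_{\mathbb Q_3}})=\mathbb F_3$. So the $d_{\vec s}$ depend only on $\rho$. By (iii) we can choose $\epsilon$, depending only on $\rho$, with $d_{\epsilon\epsilon}\ne0$.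

## 10. The module $X^{\vec s}$ at $\mathfrak q$

We now present $X^{\vec s}_{\mathfrak q}$ by a $2\times2$ matrix whose reduction has determinant $d_{\vec s}$. By Example 6 we may enlarge $\Sigma$ so that it contains the prime above 2. Let $T_3=T_3E$, $R=\Lambda_{\mathfrak q}$ with $\mathfrak q=(3,\delta)$, $\Omega_{\mathfrak q}=R/3=\Omega_{(\delta)}$, a discrete valuation ring with residue field $\mathrm{Frac}\,\mathbb F_3[[\Gamma]]$. Over $K$ we have $V^*(1)\cong V$.

**Step 1: Poitou–Tate.** This step relates $X^{\vec s}$ to Iwasawa cohomology. Take the inverse limit over $n,m$ of the Poitou–Tate sequences (of finite groups) for $E[3^m]$ over $K_n$, using the Weil pairing: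
$$H^1(G_\Sigma(K),T_3\otimes\Lambda^\sharp)\to\bigoplus_{v\in\Sigma}H^1(K_v,T_3\otimes\Lambda^\sharp)\to H^1(G_\Sigma(K_\infty),E[3^\infty])^\vee\to H^2(G_\Sigma(K),T_3\otimes\Lambda^\sharp).\tag{10}$$
Here $H^1(K_v,T_3\otimes\Lambda^\sharp)$ is dual to $\mathcal H_v:=\varinjlim_n\bigoplus_{v'\mid v}H^1(K_{n,v'},E[3^\infty])$. A class in $H^1(G_\Sigma(K_\infty),E[3^\infty])$ vanishes in $\mathcal H_v$ if and only if it vanishes in $H^1(K_{\infty,w},E[3^\infty])$ for all $w\mid v$. One direction is clear. For the other, let it come from level $n$. If it dies at $w$, it dies at the place of some $K_m$ below $w$; being fixed by $\mathrm{Gal}(K_m/K_n)$, it dies at all places of $K_m$ over the same place of $K_n$. There are finitely many places of $K_n$ above $v$, so one $m$ serves for all. The same argument applies with $V$ in place of $E[3^\infty]$.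

**Step 2: primes $q\in\Sigma$, $q\nmid6$, contribute nothing at $\mathfrak q$.** By (F1), $R\Gamma(K_q,V_\Omega)\otimes^L_\Omega\mathbb F_3[[\Gamma]]=R\Gamma(K_q,V\otimes\mathbb F_3[[\Gamma]]^\sharp)$. Its cohomology is dual to groups $\bigoplus_{w\mid q}H^j(K_w^{\mathrm{cyc}},V)$, finite sums of finite groups since $q$ is finitely decomposed in $K^{\mathrm{cyc}}$. So it is finite, and $R\Gamma(K_q,V_\Omega)\otimes^L\mathrm{Frac}\,\mathbb F_3[[\Gamma]]=0$. By (F2) over the local ring $\Omega_{\mathfrak q}$, $R\Gamma(K_q,V_\Omega)_{\mathfrak q}=0$.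

**Step 3: $H^2(G_\Sigma(K),T_3\otimes\Lambda^\sharp)_{\mathfrak q}=0$.** As $\mathrm{cd}_3\le2$, the reduction of $H^2$ modulo 3 is $H^2(G_\Sigma(K),V_\Omega)$, so by Nakayama it suffices that $H^2(G_\Sigma(K),V_\Omega)_{\mathfrak q}=0$. By Poitou–Tate, the kernel of $H^2(G_\Sigma(K),V_\Omega)\to\bigoplus_{v\in\Sigma}H^2(K_v,V_\Omega)$ is dual to the group of classes in $H^1(G_\Sigma(K_\infty),V)$ trivial at all of $\Sigma$. These are unramified outside $S_0$ and trivial at $S_0$, so they lie in the corresponding group for $S_0$, which is dual to a submodule of $H^2(G_{S_0}(K),V_\Omega)=0$. So the kernel is $0$. The local terms: at $v_i$, $H^2(\mathbb Q_3,V)=0$ gives $H^2(K_{v_i},V_\Omega)=0$; at the prime above 2, where $K_2/\mathbb Q_2$ is the quadratic extension of $\chi_{-8}$, $H^j(K_2,V)=H^j(\mathbb Q_2,V)\oplus H^j(\mathbb Q_2,V')=0$ by Proposition 13(4), so $R\Gamma(K_2,V_\Omega)=0$ by (F2); archimedean places are complex and contribute nothing; at the other $q$ use Step 2.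

**Step 4: the global module.** Let $\mathbb A=H^1(G_\Sigma(K),T_3\otimes\Lambda^\sharp)_{\mathfrak q}$. From $0\to T_3\otimes\Lambda^\sharp\xrightarrow{3}T_3\otimes\Lambda^\sharp\to V_\Omega\to0$ and Step 3, $\mathbb A/3=H^1(G_\Sigma(K),V_\Omega)_{\mathfrak q}$. The sequence
$$0\to\mathcal A\to H^1(G_\Sigma(K),V_\Omega)\to\bigoplus_{q\in\Sigma,\ q\nmid6}H^1(I_q,V_\Omega)$$
is exact, because $V_\Omega$ is unramified at these $q$ and the kernel of $G_\Sigma(K)\to G_{S_0}(K)$ is generated by the conjugates of their inertia groups. Its last map factors through $\bigoplus_qH^1(K_q,V_\Omega)$, which vanishes after localization (Step 2). So $\mathbb A/3=\mathcal A_{\mathfrak q}$, free of rank 2 over $\Omega_{\mathfrak q}$, and by Nakayama $\mathbb A$ is generated by 2 elements over $R$.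

**Step 5: the presentation.** Let $\mathbb V_i=H^1(K_{v_i},T_3\otimes\Lambda^\sharp)$, and let $\mathcal L_i^s=J_{w_i}^\vee\subset\mathbb V_i$ be the annihilator of $W_i^s$. By Lemma 11, $\mathbb V_i/\mathcal L_i^s=(W_i^s)^\vee\cong\Lambda$, with reduction $(W_i^s[3])^\vee=\mathcal V_i/l_i^s$ modulo 3. For $v\nmid3$ the local condition is vanishing in $\mathcal H_v$ (Example 6 and Step 1). So $X^{\vec s}$ is the quotient of $H^1(G_\Sigma(K_\infty),E[3^\infty])^\vee$ by the image of $\bigoplus_i\mathcal L_i^{s_i}\oplus\bigoplus_{v\nmid3}H^1(K_v,T_3\otimes\Lambda^\sharp)$, and (10) gives an exact sequence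
$$H^1(G_\Sigma(K),T_3\otimes\Lambda^\sharp)\to\bigoplus_i\mathbb V_i/\mathcal L_i^{s_i}\to X^{\vec s}(E/K_\infty)\to H^2(G_\Sigma(K),T_3\otimes\Lambda^\sharp).\tag{11}$$
Localize at $\mathfrak q$. By Step 3, $X^{\vec s}_{\mathfrak q}=\mathrm{coker}(\mathbb A\to R^2)$. Choosing two generators of $\mathbb A$, $X^{\vec s}_{\mathfrak q}=\mathrm{coker}(B:R^2\to R^2)$. Modulo 3 the surjection $\Omega_{\mathfrak q}^2\to\mathbb A/3=\mathcal A_{\mathfrak q}$ is an isomorphism, and $B$ becomes the localization of (9). So $\det B\bmod3$ is $d_{\vec s}$ up to a unit of $\Omega_{\mathfrak q}$.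

**Step 6: proof of Theorem A(2).** Take $\vec s=(\epsilon,\epsilon)$ with $d_{\epsilon\epsilon}\neq0$, as chosen at the end of Section 9. By Proposition 18(i), $d_{\epsilon\epsilon}\in\delta\Omega$ is a non-unit of $\Omega_{\mathfrak q}$, and it is nonzero there because $\Omega$ is a domain. By Lemma 10(2),
$$3^nX^{\vec s}(E/K_\infty)_{\mathfrak q}\ne0\quad\text{for all }n,\tag{12}$$
and $X^{\vec s}/X^{\vec s}[3^\infty]$ is not finitely generated over $\mathbb Z_3[[H]]$. This proves Theorem A, and the conjecture is false. $\blacksquare$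

## 11. Mixed signs, and $\mathbb Z_3^d$-extensions for every $d\ge2$

**Proof of Theorem B(1).** For $\vec s=(+,-)$ or $(-,+)$, $d_{\vec s}\notin\delta\Omega$ by Proposition 18(ii), so it is a unit of $\Omega_{\mathfrak q}$. By Step 5 of Section 10 and Lemma 10(1), $X^{\vec s}_{\mathfrak q}=0$, and by Lemma 9(1) $X^{\vec s}(E/K_\infty)$ is finitely generated over $\mathbb Z_3[[H]]$. $\blacksquare$

**Proof of Theorem B(2).** Let $d\ge2$.

**Step 1: the field.** Let $F/K$ be an extension of degree $d-1$ in which $v_1,v_2$ split completely; for instance, generated by a root of a monic polynomial of degree $d-1$ over $K$ that is close to a product of distinct linear factors at $v_1$ and $v_2$ and Eisenstein at another prime. The field $F\cap K_\infty$ is a subextension of $K_\infty$ in which $v_1$ splits completely; as the decomposition group of $v_1$ in $G$ is $G$, $F\cap K_\infty=K$ and $\mathrm{Gal}(FK_\infty/F)=G$. $F$ has $d-1$ complex places and no real ones, hence at least $d$ independent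 $\mathbb Z_3$-extensions. So the compositum of all $\mathbb Z_3$-extensions of $F$ has group $\mathbb Z_3^m$ with $m\ge d$. The kernel of $\mathbb Z_3^m\to G\cong\mathbb Z_3^2$ is a direct summand of rank $m-2$. Dividing out a direct summand of rank $m-d$ of this kernel gives a $\mathbb Z_3^d$-extension $F_\infty\supset FK_\infty\supset F^{\mathrm{cyc}}$ of $F$.

**Step 2: the hypotheses.** Take $F'=K$. For $u\mid v_i$ we have $F_u=\mathbb Q_3$, and $F_{\infty,w}$ is an abelian pro-3 extension of $\mathbb Q_3$ containing $\mathcal K_\infty$, which is the maximal one. So $F_{\infty,w}=\mathcal K_\infty$, unramified over $\mathbb Q_3^{\mathrm{cyc}}$. All hypotheses hold.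

**Step 3: comparing Selmer groups.** Let $\vec s=(\epsilon,\epsilon)$ be as in Theorem A and let $\vec t$ be constant equal to $\epsilon$ on the primes of $F$ above 3. By the independence of $\Sigma$ (Example 6) we may take $\Sigma$ over $K$ to contain the primes ramified in $F/K$, and over $F$ the primes above. Restriction maps $\mathrm{Sel}^{\vec s}(E/K_\infty)$ to $\mathrm{Sel}^{\vec t}(E/F_\infty)$: away from 3 the condition is local triviality, and above 3 the two local conditions are the same subgroup of $H^1(\mathcal K_\infty,E[3^\infty])$. Restriction is injective. Indeed, let $\tilde L$ be the Galois closure of $F_\infty$ over $K$. Its completion at a prime above $v_1$ is a compositum of completions of conjugates of $F_\infty$ at primes above $v_1$, and these are all equal to $\mathcal K_\infty$. So $E(\tilde L)[3]\subset E(\mathcal K_\infty)[3]=0$, and $H^1(\mathrm{Gal}(\tilde L/K_\infty),E(\tilde L)[3^\infty])=0$. This group is the kernel of restriction to $\tilde L$, which contains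 the kernel of restriction to $F_\infty$. Dually we get a surjection $X^{\vec t}(E/F_\infty)\twoheadrightarrow X^{\vec s}(E/K_\infty)$, compatible with $\mathrm{Gal}(F_\infty/F)\twoheadrightarrow G$.

**Step 4: descending the obstruction.** Let $\mathfrak q_F=\ker(\mathbb Z_3[[\mathrm{Gal}(F_\infty/F)]]\to\mathbb F_3[[\mathrm{Gal}(F^{\mathrm{cyc}}/F)]])$. Since $\mathrm{Gal}(F^{\mathrm{cyc}}/F)=\Gamma$, $\mathfrak q_F$ is the preimage of $\mathfrak q$. If the conjecture held for $(E,F_\infty,\vec t)$, Lemma 9(2) would give $n$ with $3^nX^{\vec t}(E/F_\infty)_{\mathfrak q_F}=0$. As $X^{\vec t}(E/F_\infty)$ is finitely generated, there would be $f\notin\mathfrak q_F$ with $f\,3^nX^{\vec t}(E/F_\infty)=0$. The image of $f$ in $\Lambda$ lies outside $\mathfrak q$ and, by the surjection of Step 3, kills $3^nX^{\vec s}(E/K_\infty)$. So $3^nX^{\vec s}(E/K_\infty)_{\mathfrak q}=0$, contradicting (12). $\blacksquare$
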